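\title{Centers of $\mathsf{T_{\!z}S}$-closed semigroups}

\begin{abstract}
A semigroup is $\mathsf{T_{\!z}S}$-closed if it is closed in every Tychonoff zero-dimensional topological semigroup that contains it as a discrete subsemigroup. We prove that the center of a $\mathsf{T_{\!z}S}$-closed semigroup is $\mathsf{T_{\!z}S}$-closed, which answers a question of Banakh and Bardyla. The main step is a construction: a semigroup $X$ whose center contains an unbounded torsion group is an open, discrete, nonclosed subsemigroup of a Tychonoff zero-dimensional topological semigroup. The new points are the products of elements of $X$ with the powers of a single limit point of the group, and the topology is defined by characters of the group. As a consequence we describe the semigroups that occur as centers of $\mathsf{T_{\!z}S}$-closed semigroups.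
\end{abstract}

\section{Closed semigroups and their centers}\label{sec:intro}

A \emph{topological semigroup} is a topological space $Y$ with a continuous associative operation $Y\times Y\to Y$. A space is \emph{zero-dimensional} if it has a base of clopen sets. Let $\mathsf{T_{\!z}S}$ be the class of Tychonoff zero-dimensional topological semigroups. A semigroup $X$ is \emph{$\mathsf{T_{\!z}S}$-closed} if $X$ is closed in every $Y\in\mathsf{T_{\!z}S}$ that contains $X$ as a discrete subsemigroup; equivalently, if $h[X]$ is closed in $Y$ for every isomorphic topological embedding $h$ of the discrete semigroup $X$ into some $Y\in\mathsf{T_{\!z}S}$. The property says that the multiplication table of $X$ leaves no room for a limit point.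

Finite semigroups are $\mathsf{T_{\!z}S}$-closed, because finite subsets of Hausdorff spaces are closed. Three infinite semigroups that are not $\mathsf{T_{\!z}S}$-closed are seen at once in the one-point compactification $X\cup\{\infty\}$ of the discrete space $X$, which is compact, Hausdorff and zero-dimensional. Put $\mathbb N=\{1,2,\dots\}$. The operations of $(\mathbb N,\max)$ and $(\mathbb N,+)$ extend to $\mathbb N\cup\{\infty\}$ with $\infty$ as an absorbing element, and the extensions are continuous because the tails $\{m,m+1,\dots,\infty\}$ are ideals. If $X$ is an infinite semigroup in which all products equal one element, the constant operation extends to $X\cup\{\infty\}$. The first three of the following conditions exclude these examples, in the order $(\mathbb N,\max)$, constant operation, $(\mathbb N,+)$. A semigroup $X$ is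
\begin{itemize}
\item \emph{chain-finite} if every infinite $I\subseteq X$ contains $x,y$ with $xy\notin\{x,y\}$;
\item \emph{nonsingular} if there is no infinite $A\subseteq X$ such that $AA$ is a singleton;
\item \emph{periodic} if every $x\in X$ has a power $x^n$, $n\in\mathbb N$, that is an idempotent;
\item \emph{group-bounded} if every subgroup of $X$ is bounded.
\end{itemize}
Here a \emph{subgroup} of $X$ is a subsemigroup $G$ that is a group, and $G$ is \emph{bounded} if there is $n\in\mathbb N$ such that $x^n$ is an idempotent for all $x\in G$. The only idempotent of $G$ is its identity $e$, so this means that $x^n=e$ for all $x\in G$.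

The \emph{center} of $X$ is $Z(X)=\{z\in X: xz=zx \text{ for all } x\in X\}$. It is a commutative subsemigroup, possibly empty. We use two results of Banakh and Bardyla without proof.

\begin{theorem}[Banakh--Bardyla]\label{thm:BB}
\leavevmode
\begin{enumerate}
\item[(1)] A commutative semigroup is $\mathsf{T_{\!z}S}$-closed if and only if it is chain-finite, nonsingular, periodic and group-bounded.
\item[(2)] If a semigroup $X$ is $\mathsf{T_{\!z}S}$-closed, then $Z(X)$ is chain-finite, periodic and nonsingular.
\end{enumerate}
\end{theorem}

For example, an abelian group is chain-finite ($xy\in\{x,y\}$ forces $x$ or $y$ to be the identity) and nonsingular (by cancellation), so by part (1) an abelian group is $\mathsf{T_{\!z}S}$-closed exactly when it is bounded.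

The following question was posed in \cite{BB}.
\begin{quote}
\emph{Is the center $Z(X)$ of every $\mathsf{T_{\!z}S}$-closed semigroup $X$ also $\mathsf{T_{\!z}S}$-closed?}
\end{quote}
For commutative $X$ there is nothing to prove. In general one expects a positive answer: a limit of central elements commutes with everything, so a limit point that can be adjoined to $Z(X)$ ought to be adjoinable to $X$, and part (2) of Theorem~\ref{thm:BB} already supplies three of the four conditions in part (1). The definition alone does not give this, since an embedding of $Z(X)$ into a topological semigroup says nothing about the products of the new points with the rest of $X$. What remains is to rule out an unbounded group in the center, and this is our main result.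

\begin{theorem}\label{thm:A}
Let $X$ be a semigroup and $G\subseteq Z(X)$ a subgroup all of whose elements have finite order, and suppose that $G$ is unbounded. Then there is a Tychonoff zero-dimensional topological semigroup $Y$ containing $X$ as an open discrete subsemigroup that is not closed in $Y$. Hence $X$ is not $\mathsf{T_{\!z}S}$-closed.
\end{theorem}

\begin{theorem}\label{thm:B}
If a semigroup $X$ is $\mathsf{T_{\!z}S}$-closed, then $Z(X)$ is $\mathsf{T_{\!z}S}$-closed.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Theorem~\ref{thm:A}]
If $Z(X)=\emptyset$ there is nothing to prove. Otherwise $Z(X)$ is chain-finite, periodic and nonsingular by Theorem~\ref{thm:BB}(2). Let $G$ be a subgroup of $Z(X)$ with identity $e$. By periodicity each $x\in G$ has an idempotent power; this power lies in $G$, so it equals $e$. Thus all elements of $G$ have finite order, and $G$ is bounded by Theorem~\ref{thm:A}, since $X$ is $\mathsf{T_{\!z}S}$-closed. So $Z(X)$ is also group-bounded, and Theorem~\ref{thm:BB}(1) applies.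
\end{proof}

\begin{theorem}\label{thm:C}
\leavevmode
\begin{enumerate}
\item[(1)] If $X$ is $\mathsf{T_{\!z}S}$-closed, then every subsemigroup of $Z(X)$ is $\mathsf{T_{\!z}S}$-closed.
\item[(2)] A nonempty semigroup $C$ is isomorphic to the center of some $\mathsf{T_{\!z}S}$-closed semigroup if and only if $C$ is commutative, chain-finite, nonsingular, periodic and group-bounded.
\item[(3)] The exponents of the subgroups of $Z(X)$ need not be uniformly bounded: there is a commutative $\mathsf{T_{\!z}S}$-closed semigroup $X=Z(X)$ containing a cyclic subgroup of order $n$ for every $n\in\mathbb N$.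
\end{enumerate}
\end{theorem}

Section~\ref{sec:model} proves Theorem~\ref{thm:A} by hand for one group and extracts the requirements for the general case. Section~\ref{sec:char} meets these requirements on the level of characters, Sections~\ref{sec:alg}--\ref{sec:cont} construct $Y$, and Section~\ref{sec:C} proves Theorem~\ref{thm:C}. All proofs are in ZFC. Throughout, $\mathbb N_0=\mathbb N\cup\{0\}$, the circle group $\mathbb T=\mathbb R/\mathbb Z$ is written additively, and $\|t\|$ is the distance from $t\in\mathbb T$ to $0$, so that $\|s-t\|$ is the usual invariant metric on $\mathbb T$.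

\section{A limit point for the Pr\"ufer group}\label{sec:model}

For an infinite group the one-point compactification with an absorbing point $\infty$ fails: every cofinite set contains a pair $g,g^{-1}$, so multiplication is discontinuous at $(\infty,\infty)$. Neighborhoods of a new point must be thin enough to avoid such returns to the group.

\begin{example}\label{ex:prufer}
Let $P=\{a/2^m+\mathbb Z: a\in\mathbb Z,\ m\in\mathbb N\}\subseteq\mathbb T$, an unbounded torsion group that is dense in $\mathbb T$. Let $t=\sqrt2+\mathbb Z$, an element of infinite order, and let
\[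
Y=\{q+it: q\in P,\ i\in\mathbb N_0\}
\]
be the subsemigroup of $\mathbb T$ generated by $P$ and $t$. If $q+it=q'+i't$, then $(i-i')t\in P$ has finite order, so $i=i'$. Thus each point of $Y$ has a well-defined \emph{level} $i$, levels add, and $P$ is level $0$. In particular $Y\setminus P$ is an ideal of $Y$.

Let $\sigma$ be the subspace topology of $Y\subseteq\mathbb T$, and refine $\sigma$ by declaring the points of $P$ isolated. Addition stays continuous. At a pair $(a,b)\in P\times P$ both points are isolated. At any other pair, $a+b\notin P$, so the $\sigma$-neighborhoods of $a+b$ still form a base at $a+b$, and $\sigma$-continuity suffices. Since $Y$ is countable, the arcs with endpoints outside $Y$ cut out a base of $\sigma$ consisting of clopen sets; these sets and the singletons of $P$ form a clopen base of the refined topology, which is Hausdorff because it is finer than $\sigma$. Finally, every neighborhood of $t$ meets $P$ by density. So $P$ is open, discrete and not closed in $Y\in\mathsf{T_{\!z}S}$.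
\end{example}

It is essential that $-t$ is left out: $t+(-t)=0$ is isolated, while every neighborhood of $t$ contains points $q\in P$, and $q+(-t)\ne0$.

Now let $Q$ be a countable unbounded torsion group in the center of a semigroup $X$, with identity $e$. We want to adjoin a point $u=\lim_\alpha z_\alpha$ with $z_\alpha\in Q$, and with it all products $xu^k$. Since $xz_\alpha=xez_\alpha$, only $x\in eX$ matter. The product $xu=\lim_\alpha xz_\alpha$ is a limit of points of the orbit $xQ$, which is a copy of $Q/Q_x$, where $Q_x=\{z\in Q:xz=x\}$. We have no control over these stabilizers. Every subgroup $H$ of $Q$ occurs: in the commutative semigroup $Q\sqcup Q/H$, where products are taken in $Q$ if both factors lie in $Q$ and in $Q/H$ otherwise, the stabilizer of the coset $H$ is $H$. So Example~\ref{ex:prufer} has to be carried out in all quotients of $Q$ at once, and one embedding $Q\subseteq\mathbb T$ cannot do this: if $Q$ is the sum of the $2$-primary and $3$-primary parts of $\mathbb Q/\mathbb Z$ and $Q_x$ is the $2$-primary part, then $Q_x$ is already dense in $\mathbb T$. On the orbit $xQ$ we must use the characters $\chi:Q\to\mathbb T$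 that vanish on $Q_x$, and for each character we must prescribe the value $\tau(\chi)=\lim_\alpha\chi(z_\alpha)$, which plays the role of $t$. Being a pointwise limit of homomorphisms, $\tau$ is additive in $\chi$. The two kinds of orbits impose two further conditions.

\emph{$Q/Q_x$ is bounded.} If $Q/Q_x$ has exponent $n$, the characters vanishing on $Q_x$ take values in the finite group $\{s\in\mathbb T:ns=0\}$, and no limit of infinite order is available. We set $xu=x$. As $x$ is isolated, this requires $z_\alpha\in Q_x$ eventually, and we secure it for all such $x$ simultaneously by asking that, for each $n$, $z_\alpha$ be eventually an $n$th power. Then $\chi(z_\alpha)=0$ eventually whenever $n\chi=0$, so $\tau$ must vanish on characters of finite order.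

\emph{$Q/Q_x$ is unbounded.} Here the points $xu^k$ are new, and the levels must be separated by a character $\chi$ vanishing on $Q_x$ with $\tau(\chi)$ of infinite order. Not knowing $Q_x$, we ask that $\tau(\chi)$ have infinite order for \emph{every} $\chi$ of infinite order.

\section{Characters}\label{sec:char}

For an abelian group $A$, written multiplicatively, $\mathrm{Hom}(A,\mathbb T)$ is the additive group of \emph{characters}, that is, of maps $\chi:A\to\mathbb T$ with $\chi(ab)=\chi(a)+\chi(b)$. No continuity is involved. We use three textbook facts.
\begin{enumerate}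
\item[(F1)] If $a\in A$ is not the identity, then $\chi(a)\neq0$ for some character $\chi$ of $A$. (Define $\chi$ on the cyclic group generated by $a$ and extend it, using that $\mathbb T$ is divisible.)
\item[(F2)] If $D$ is a finite set, $K$ is a closed subgroup of $\mathbb T^D$ and $p\in\mathbb T^D\setminus K$, then there are integers $m_d$, $d\in D$, with $\sum_d m_dk_d=0$ for all $k\in K$ and $\sum_d m_dp_d\neq0$. (Continuous characters separate the points of the compact abelian group $\mathbb T^D/K$, and the continuous characters of $\mathbb T^D$ are the maps $k\mapsto\sum_dm_dk_d$.)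
\item[(F3)] If a compact Hausdorff space is a countable union of closed sets, one of them has nonempty interior (Baire's theorem).
\end{enumerate}

The first lemma provides the characters that will separate levels.

\begin{lemma}\label{lem:inf}
An unbounded abelian group $A$ has a character of infinite order.
\end{lemma}

\begin{proof}
The group $\hat A=\mathrm{Hom}(A,\mathbb T)$ is a closed subgroup of $\mathbb T^A$, hence a compact Hausdorff topological group. Suppose that all its elements have finite order. Then $\hat A$ is the union of the closed subgroups $H_n=\{\chi:n\chi=0\}$, $n\in\mathbb N$. By (F3) some $H_n$ has an interior point, and translating by elements of $H_n$ shows that $H_n$ is open. The cosets of $H_n$ form an open partition of a compact space, so $H_n$ has finite index $j$. With $m=jn$ we get $m\chi=0$ for all $\chi\in\hat A$, that is, $\chi(a^m)=0$ for all $\chi\in\hat A$ and $a\in A$. By (F1), $a^m$ is the identity for all $a\in A$, so $A$ is bounded, a contradiction.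
\end{proof}

For the rest of this section $Q$ is a countable abelian group, $M=\mathrm{Hom}(Q,\mathbb T)$, and $M_{\mathrm{tor}}$ is the subgroup of elements of finite order in $M$. For $n\in\mathbb N$ the set $Q^n=\{z^n:z\in Q\}$ is a subgroup of $Q$. The two conditions found in Section~\ref{sec:model} are compatible, because $\mathbb T$ has a large torsion-free subgroup and $M$ is not too large.

\begin{lemma}\label{lem:tau}
There is a homomorphism $\tau:M\to\mathbb T$ such that $\tau(\chi)=0$ for $\chi\in M_{\mathrm{tor}}$ and $\tau(\chi)$ has infinite order for $\chi\in M\setminus M_{\mathrm{tor}}$.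
\end{lemma}

\begin{proof}
Since $Q$ is countable, $|M|\le|\mathbb T^Q|\le\mathfrak c$. The group $N=M/M_{\mathrm{tor}}$ is torsion-free, so it embeds into the $\mathbb Q$-vector space $N\otimes\mathbb Q$. Every element of $N\otimes\mathbb Q$ has the form $a\otimes\frac1m$, so this space has cardinality, and hence dimension, at most $\mathfrak c$. Write $\mathbb R=\mathbb Q\oplus V$ as $\mathbb Q$-vector spaces. Then $\dim V=\mathfrak c$, so there is an injective linear map $N\otimes\mathbb Q\to V$. The quotient map $\mathbb R\to\mathbb T$ is injective on $V$, because $V\cap\mathbb Z=0$. Let $\tau$ be the composition $M\to N\to N\otimes\mathbb Q\to V\to\mathbb T$. Its kernel is $M_{\mathrm{tor}}$, and its image is isomorphic to a subgroup of $V$, so all nonzero elements of the image have infinite order.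
\end{proof}

It remains to see that $\tau$ is a limit of evaluations at elements of $Q$ that are $n$th powers. This replaces the density of $P$ in $\mathbb T$.

\begin{lemma}\label{lem:approx}
Let $\tau:M\to\mathbb T$ be a homomorphism vanishing on $M_{\mathrm{tor}}$. For every $n\in\mathbb N$, finite $D\subseteq M$ and $\varepsilon>0$ there is $z\in Q^n$ with $\|\chi(z)-\tau(\chi)\|<\varepsilon$ for all $\chi\in D$.
\end{lemma}

\begin{proof}
Let $K$ be the closure in $\mathbb T^D$ of the subgroup $\{(\chi(z))_{\chi\in D}:z\in Q^n\}$. We must show that $(\tau(\chi))_{\chi\in D}\in K$. If not, (F2) gives integers $m_\chi$ with $\sum_{\chi}m_\chi\chi(z)=0$ for all $z\in Q^n$ and $\sum_\chi m_\chi\tau(\chi)\ne0$. Put $\psi=\sum_\chi m_\chi\chi\in M$. Then $n\psi(z)=\psi(z^n)=0$ for all $z\in Q$, so $\psi\in M_{\mathrm{tor}}$ and $0=\tau(\psi)=\sum_\chi m_\chi\tau(\chi)$, a contradiction.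
\end{proof}

\section{The semigroup $Y$}\label{sec:alg}

Let $X$ and $G$ be as in Theorem~\ref{thm:A} and let $e$ be the identity of $G$. We first pass to a countable group, which Lemma~\ref{lem:tau} requires. Since $G$ is unbounded, for each $n\in\mathbb N$ there is $z_n\in G$ with $z_n^n\neq e$. The subgroup $Q$ generated by the $z_n$ is a countable, torsion, unbounded abelian group contained in $Z(X)$. Fix $M=\mathrm{Hom}(Q,\mathbb T)$ and $\tau$ as in Lemma~\ref{lem:tau}.

As $e$ is a central idempotent, $eX=Xe$ is an ideal of $X$ and $xe=ex=x$ for $x\in eX$. Hence $(x,z)\mapsto xz$ is an action of the group $Q$ on the set $eX$. For $x\in eX$ let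
\[
Q_x=\{z\in Q:xz=x\},\qquad L_x=\{\chi\in M:\chi|_{Q_x}=0\}.
\]
As for any group action, the orbits $xQ$ partition $eX$, the stabilizer $Q_x$ is a subgroup, and $xz=xw$ if and only if $zw^{-1}\in Q_x$. The compatibility of the whole construction with multiplication rests on the next lemma, in which centrality is needed for multiplication on the right.

\begin{lemma}\label{lem:stab}
Let $x\in eX$, $a\in X$ and $w\in Q$. Then $Q_x\subseteq Q_{ax}\cap Q_{xa}$ and $L_{ax}\cup L_{xa}\subseteq L_x$. Moreover, $Q_{xw}=Q_x$ and $L_{xw}=L_x$.
\end{lemma}

\begin{proof}
If $xz=x$ with $z\in Q$, then $axz=ax$ and $xaz=xza=xa$. This gives the inclusion of stabilizers, and the inclusion for $L$ follows. Applying the first inclusion twice gives $Q_x\subseteq Q_{xw}\subseteq Q_{xww^{-1}}=Q_x$.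
\end{proof}

The two kinds of orbits from Section~\ref{sec:model} split $eX$ into
\[
J=\{x\in eX: Q^n\subseteq Q_x\text{ for some }n\in\mathbb N\},\qquad E=eX\setminus J .
\]
Thus $x\in E$ exactly when $Q/Q_x$ is unbounded. By Lemma~\ref{lem:stab}, $ax,xa\in J$ for $x\in J$ and $a\in X$, and $E$ is a union of orbits. Since $Q_e=\{e\}$ and $Q$ is unbounded, $e\in E$. (For bounded $Q$ the set $E$ would be empty and the construction below would return $Y=X$.)

We want symbols $[x,k]$ for the products $xu^k$, subject only to the rule $xu=x$ for $x\in J$. To get associativity for free, we realize them as a quotient. The set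
\[
S=(X\times\{0\})\cup(eX\times\mathbb N)
\]
is a subsemigroup of $X\times(\mathbb N_0,+)$, since $eX$ is an ideal. Define an equivalence relation on $S$ by
\[
(x,k)\sim(y,l)\iff (x,k)=(y,l)\ \text{ or }\ x=y\in J.
\]
It is a congruence: if $x\in J$ and $(a,m)\in S$, then $xa,ax\in J$, so $(xa,k+m)\sim(xa,l+m)$ and $(ax,m+k)\sim(ax,m+l)$. Let $Y=S/{\sim}$ and let $[x,k]$ be the class of $(x,k)$, so that
\[
[x,k][y,l]=[xy,k+l].
\]
The map $x\mapsto[x,0]$ is an injective homomorphism, and we identify $x$ with $[x,0]$. Then $[x,k]=x$ for $x\in J$, the elements $[x,k]$ with $x\in E$, $k\in\mathbb N_0$ are pairwise distinct, and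
\[
Y=X\sqcup\{[x,k]:x\in E,\ k\ge1\}.
\]
The limit point will be $u=[e,1]$; indeed $xu^k=[x,k]$ for $x\in eX$ and $k\ge1$. Unlike in Example~\ref{ex:prufer}, $Y\setminus X$ need not be an ideal, but a product with a factor in $Y\setminus X$ can return to $X$ only by landing in $J$.

\section{The topology of $Y$}\label{sec:top}

For $x\in E$ let
\[
C_x=\{[xz,i]:z\in Q,\ i\in\mathbb N_0\}.
\]
This set is a copy of $xQ\times\mathbb N_0$ and depends only on the orbit $xQ$. The distinct sets $C_x$ are pairwise disjoint and cover $Y\setminus(X\setminus E)$. Each $C_x$ is treated like the semigroup of Example~\ref{ex:prufer}. Consider the maps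
\begin{align*}
f^x_\chi&:C_x\to\mathbb T, & f^x_\chi([xz,i])&=\chi(z)+i\tau(\chi) &&(\chi\in L_x),\\
g^x_n&:C_x\to Q/(Q^nQ_x), & g^x_n([xz,i])&=zQ^nQ_x &&(n\in\mathbb N),
\end{align*}
where the groups $Q/(Q^nQ_x)$ are discrete. They are well defined, because $[xz,i]$ determines $i$ and the coset $zQ_x$. The maps $f^x_\chi$ extend the characters of the orbit by giving $u$ the value $\tau(\chi)$; the maps $g^x_n$ force the points near $u$ to be $n$th powers. Let $\sigma$ be the coarsest topology on $C_x$ making all these maps continuous.

The topology $\sigma$ does not depend on the base point of the orbit. For $x'=xw$ with $w\in Q$ we have $Q_{x'}=Q_x$ and $L_{x'}=L_x$ by Lemma~\ref{lem:stab}, and $[x'z,i]=[xwz,i]$ gives $f^x_\chi=f^{x'}_\chi+\chi(w)$ and $g^x_n=w\,g^{x'}_n$; translations are homeomorphisms of the targets.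

For $x\in E$, $k\in\mathbb N_0$, $n\in\mathbb N$, finite $D\subseteq L_x$ and $\varepsilon>0$ put
\[
O_{n,D,\varepsilon}[x,k]=\bigl\{[xz,i]:z\in Q^n,\ i\in\mathbb N_0,\ \|\chi(z)+(i-k)\tau(\chi)\|<\varepsilon\text{ for all }\chi\in D\bigr\}.
\]

\begin{lemma}\label{lem:base}
The sets $O_{n,D,\varepsilon}[x,k]$ are $\sigma$-open and form a base of $\sigma$ at $[x,k]$.
\end{lemma}

\begin{proof}
Use $x$ as the base point, so that $f^x_\chi([x,k])=k\tau(\chi)$ and $g^x_n([x,k])$ is the trivial coset. Let $W$ be the $\sigma$-open set of all $p\in C_x$ such that $g_n^x(p)$ is trivial and $\|f^x_\chi(p)-k\tau(\chi)\|<\varepsilon$ for all $\chi\in D$. The inclusion $O_{n,D,\varepsilon}[x,k]\subseteq W$ holds by definition. If $[xw,i]\in W$, write $w=zv$ with $z\in Q^n$, $v\in Q_x$; then $xw=xz$ and $\chi(w)=\chi(z)$ for $\chi\in D$, so $[xw,i]\in O_{n,D,\varepsilon}[x,k]$. Hence $W=O_{n,D,\varepsilon}[x,k]$. A general basic neighborhood of $[x,k]$ involves finitely many maps $g^x_{n_1},\dots,g^x_{n_r}$; it contains a set $W$ with $n=n_1\cdots n_r$, since $Q^n\subseteq Q^{n_1}\cap\dots\cap Q^{n_r}$.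
\end{proof}

The next proof contains the only use of the hypothesis that $Q$ is torsion and the second use of its countability.

\begin{lemma}\label{lem:sigma}
For $x\in E$ the space $(C_x,\sigma)$ is Hausdorff and has a base of clopen sets.
\end{lemma}

\begin{proof}
For the Hausdorff property it suffices to show that the maps $f^x_\chi$ separate points. Let $f^x_\chi([xz,i])=f^x_\chi([xw,j])$ for all $\chi\in L_x$, that is,
\[
(i-j)\tau(\chi)=\chi(wz^{-1})\qquad(\chi\in L_x).
\]
Composition with the quotient map identifies $\mathrm{Hom}(Q/Q_x,\mathbb T)$ with $L_x$. Since $x\in E$, the group $Q/Q_x$ is unbounded, and Lemma~\ref{lem:inf} gives $\chi_0\in L_x$ of infinite order. By Lemma~\ref{lem:tau}, $\tau(\chi_0)$ has infinite order, while $\chi_0(wz^{-1})$ has finite order because $wz^{-1}$ does. Therefore $i=j$. Now $\chi(wz^{-1})=0$ for all $\chi\in L_x$, so $wz^{-1}\in Q_x$ by (F1) applied to $Q/Q_x$, and $xz=xw$.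

The image $B$ of $f^x_\chi$ is a countable subset of $\mathbb T$. For $b\in B$ there are arbitrarily small $r>0$ different from all distances $\|b-c\|$, $c\in B$, and for such $r$ the ball of radius $r$ around $b$ is clopen in $B$. So $B$ has a base of clopen sets, and so do the discrete targets of the maps $g^x_n$. The finite intersections of preimages of these clopen sets are $\sigma$-clopen and form a base of $\sigma$.
\end{proof}

Now isolate the points of $X$. Consider the family consisting of all singletons $\{a\}$, $a\in X$, and all $\sigma$-open subsets of the sets $C_x$, $x\in E$. It covers $Y$, and the intersection of two members is empty or a member, since distinct sets $C_x$ are disjoint. We equip $Y$ with the topology having this family as a base. Then $X$ is open and discrete in $Y$. A member of the base containing a point $[x,k]\in Y\setminus X$ is a $\sigma$-open subset of $C_x$, so by Lemma~\ref{lem:base} the sets $O_{n,D,\varepsilon}[x,k]$ form a neighborhood base of $Y$ at $[x,k]$ for $x\in E$, $k\ge1$.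

\begin{lemma}\label{lem:Tz}
The space $Y$ is zero-dimensional and Tychonoff.
\end{lemma}

\begin{proof}
\emph{Points are closed.} Let $p\ne q$ in $Y$; we find a neighborhood of $q$ missing $p$. If $q\in X$, take $\{q\}$. If $q=[y,k]$ with $y\in E$, $k\ge1$, take $C_y$ when $p\notin C_y$, and a $\sigma$-open set given by the Hausdorff property in Lemma~\ref{lem:sigma} when $p\in C_y$.

\emph{Clopen base.} The complement of $C_x$ is a union of other sets $C_y$ and of points of $X$, so it is open. If $U\subseteq C_x$ is $\sigma$-clopen, then $U$ and $Y\setminus U=(C_x\setminus U)\cup(Y\setminus C_x)$ are open in $Y$. By Lemma~\ref{lem:sigma} these sets $U$, together with the clopen singletons $\{a\}$, $a\in X$, form a base of $Y$.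

\emph{Tychonoff.} If $F\subseteq Y$ is closed and $p\notin F$, the characteristic function of a clopen neighborhood of $p$ missing $F$ is continuous and separates $p$ from $F$.
\end{proof}

\section{Continuity and the limit point}\label{sec:cont}

\begin{lemma}\label{lem:cont}
Multiplication on $Y$ is continuous.
\end{lemma}

\begin{proof}
At a pair of points of $X$ both points are isolated. Consider any other pair and write it as $([x,k],[y,l])$ with $k+l\ge1$, where $x\in E$ if $k\ge1$ and $x\in X$ is arbitrary if $k=0$, and where the same convention holds for $y$ and $l$. Then $xy\in eX$. Let $n\in\mathbb N$, $\varepsilon>0$, and let $D\subseteq L_{xy}$ be finite. By Lemma~\ref{lem:stab}, $D\subseteq L_x$ if $k\ge1$ and $D\subseteq L_y$ if $l\ge1$. So we have the neighborhoods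
\[
U=\begin{cases}O_{n,D,\varepsilon/2}[x,k],&k\ge1,\\ \{x\},&k=0,\end{cases}
\qquad
V=\begin{cases}O_{n,D,\varepsilon/2}[y,l],&l\ge1,\\ \{y\},&l=0.\end{cases}
\]
We claim that $UV$ is contained in
\[
R=\bigl\{[xyv,m]:v\in Q^n,\ m\in\mathbb N_0,\ \|\chi(v)+(m-k-l)\tau(\chi)\|<\varepsilon\text{ for all }\chi\in D\bigr\}.
\]
Below, $[xz,i]\in U$ and $[yw,j]\in V$ are written with $z,w\in Q^n$ satisfying the defining inequalities. If $k=0$, then $x[yw,j]=[xyw,j]\in R$ with $v=w$, $m=j$. If $l=0$, then $[xz,i]y=[xzy,i]=[xyz,i]\in R$ with $v=z$, $m=i$. If $k,l\ge1$, then $[xz,i][yw,j]=[xyzw,i+j]$ by centrality of $z$, the element $zw$ lies in $Q^n$, and for $\chi\in D$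
\[
\|\chi(zw)+(i+j-k-l)\tau(\chi)\|\le\|\chi(z)+(i-k)\tau(\chi)\|+\|\chi(w)+(j-l)\tau(\chi)\|<\varepsilon .
\]
This proves the claim.

If $xy\in E$, the product $[xy,k+l]$ lies outside $X$, and $R=O_{n,D,\varepsilon}[xy,k+l]$ is an arbitrary basic neighborhood of it. If $xy\in J$, the product is the isolated point $xy$, and multiplication has to be constant near the pair. Choose $n$ with $Q^n\subseteq Q_{xy}$ and $D=\emptyset$. Then $R=\{[xy,m]:m\in\mathbb N_0\}=\{xy\}$.
\end{proof}

\begin{remark}\label{rem:g}
The last case is where the maps $g^x_n$ are needed; characters alone do not suffice. Let $Q=\bigoplus_{m\in\mathbb N}\mathbb Z/2^m\mathbb Z$, let $X=Q\sqcup Q/Q^2$ be as in Section~\ref{sec:model}, and let $x\in J$ be the trivial coset. Continuity at $(x,u)$ needs a neighborhood of $u$ whose trace on $Q$ lies in $Q_x=Q^2$. A nonempty set $\{z\in Q:\|\chi(z)-\tau(\chi)\|<\varepsilon\text{ for }\chi\in D\}$ with $D$ finite contains a translate of some $B=\{z\in Q:\|\chi(z)\|<\delta\text{ for }\chi\in D\}$, and finitely many translates of $B$ cover $Q$ because $\mathbb T^D$ is totally bounded. So this set is not contained in $Q^2$, which has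 infinite index.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemmas~\ref{lem:Tz} and~\ref{lem:cont}, $Y\in\mathsf{T_{\!z}S}$, and $X$ is an open discrete subsemigroup of $Y$. Since $e\in E$, the point $u=[e,1]$ lies in $Y\setminus X$, and $L_e=M$ because $Q_e=\{e\}$. Given a basic neighborhood $O_{n,D,\varepsilon}[e,1]$, Lemma~\ref{lem:approx} gives $z\in Q^n$ with $\|\chi(z)-\tau(\chi)\|<\varepsilon$ for all $\chi\in D$. This says that $z=[ez,0]$ belongs to $O_{n,D,\varepsilon}[e,1]$. Hence $u\in\overline X\setminus X$, and $X$ is not closed in $Y$.
\end{proof}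

\section{Which semigroups are centers}\label{sec:C}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(1) By Theorems~\ref{thm:B} and~\ref{thm:BB}(1), $Z(X)$ is chain-finite, nonsingular, periodic and group-bounded. Let $S$ be a subsemigroup of $Z(X)$. Infinite subsets of $S$ are infinite subsets of $Z(X)$, so $S$ is chain-finite and nonsingular. Powers of elements of $S$ lie in $S$, so $S$ is periodic. Subgroups of $S$ are subgroups of $Z(X)$, so $S$ is group-bounded. By Theorem~\ref{thm:BB}(1), $S$ is $\mathsf{T_{\!z}S}$-closed.

(2) If $C\cong Z(X)$ with $X$ $\mathsf{T_{\!z}S}$-closed, then $C$ is commutative and has the other four properties by Theorems~\ref{thm:B} and~\ref{thm:BB}(1). Conversely, a semigroup $C$ with the listed properties is $\mathsf{T_{\!z}S}$-closed by Theorem~\ref{thm:BB}(1), and $C=Z(C)$.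

(3) Let $\Gamma_n$ be a cyclic group of order $n$ and let $X=\{0\}\sqcup\bigsqcup_{n\in\mathbb N}\Gamma_n$, where products inside $\Gamma_n$ are those of $\Gamma_n$ and all other products equal $0$. The operation is commutative, and it is associative because a triple product, with either bracketing, is computed in $\Gamma_n$ if all three factors lie in $\Gamma_n$ and equals $0$ otherwise. We check the conditions of Theorem~\ref{thm:BB}(1). The groups $\Gamma_n$ are finite, so an infinite set $I\subseteq X$ contains nonzero elements $x,y$ from different groups. Then $xy=0\notin\{x,y\}$, and $x^2\neq0=xy$ shows that $II$ is not a singleton. So $X$ is chain-finite and nonsingular. It is periodic, since $0$ is an idempotent and $x^n$ is the identity of $\Gamma_n$ for $x\in\Gamma_n$. Let $H$ be a subgroup of $X$. If $0\in H$, then the identity of $H$ is $0\cdot0^{-1}=0$ and $H=\{0\}$. If $0\notin H$, all products in $H$ are nonzero, so $H$ lies in a single $\Gamma_n$. In both cases $H$ is finite, hence bounded. Thus $X=Z(X)$ is $\mathsf{T_{\!z}S}$-closed, and it contains the cyclic group $\Gamma_n$ of order $n$ for every $n$.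
\end{proof}

\begin{thebibliography}{1}
\bibitem{BB} Taras Banakh and Serhii Bardyla, \emph{Subgroups of categorically closed semigroups}, arXiv:2209.08013 (2022).
\end{thebibliography}
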